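# Thinning coin flips on a tree in step with all its symmetries

## 1. Two coins thinned by hand, then a sequence of coins

Take two independent coins $X=(X_1,X_2)$, each equal to $1$ with probability $9/10$. We may turn ones into zeros, never zeros into ones, and we want the result $Y=(Y_1,Y_2)$ to be two independent fair coins.

If somebody hands us independent uniform variables, this is trivial: keep each $1$ with probability $5/9$, independently, since $\frac{9}{10}\cdot\frac59=\frac12$.

Without outside help it is impossible. The four values of $X$ have probabilities $0.81,\,0.09,\,0.09,\,0.01$, and if $Y$ is a function of $X$, then $P(Y=(0,0))$ is the sum of some of these numbers. A sum containing $0.81$ is too big, and one without it is at most $0.19$, so $1/4$ never occurs.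

Now use one uniform variable $u$, independent of $X$, but use it wastefully. Put $Y=(0,0)$ whenever $X$ has at most one $1$; this happens with probability $0.01+0.18=0.19<\frac14$. When $X=(1,1)$, use $u$ to output
$$(0,0),\ (1,0),\ (0,1),\ (1,1)\quad\text{with probabilities}\quad \tfrac{6}{81},\ \tfrac{25}{81},\ \tfrac{25}{81},\ \tfrac{25}{81}.$$
Then $P(Y=(0,0))=0.19+0.81\cdot\frac{6}{81}=\frac14$, and each of the other three outcomes has probability $0.81\cdot\frac{25}{81}=\frac14$. So $Y$ is a pair of independent fair coins and $Y\le X$. Call this rule $Y=\psi(X,u)$.

The waste is deliberate. If $X$ has exactly one $1$, the rule never looks at where it is: the position of that $1$ is a fair bit which is not read in making $Y$. Every pair of coins consumes a uniform variable and, with probability $0.18$, leaves behind one unread fair bit. Can a large supply of coins produce its own uniform variables from the unread bits?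

For a sequence of coins it can. Let coins sit at $0,1,2,\dots$, and let $X_i$ be the pair at positions $2i,2i+1$. Call $i$ special if $X_i$ has exactly one $1$, and then let $\omega_i\in\{0,1\}$ record which of the two positions it occupies. Let $\rho$ be the sequence $(X_i)$ with each special pair replaced by the symbol $*$. The pairs are independent, and the two arrangements of a special pair both have probability $0.09$, so given $\rho$ the bits $\omega_i$, $i$ special, are independent and fair. Almost surely there are infinitely many special indices $i_0<i_1<\cdots$. Fix a bijection $\langle\cdot,\cdot\rangle:\mathbb N\times\mathbb N\to\mathbb N$ (with $\mathbb N=\{0,1,2,\dots\}$) and put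
$$U_j=\sum_{m\ge0}2^{-m-1}\omega_{i_{\langle j,m\rangle}},\qquad Y_j=\psi(X_j,U_j).$$
Given $\rho$, the $U_j$ are i.i.d. uniform on $[0,1]$. In other words, $U=(U_j)$ is i.i.d. uniform and independent of $\rho$. Since $\psi$ outputs $(0,0)$ on special pairs, $Y=\Upsilon(\rho,U)$ for a fixed function $\Upsilon$. Let $U^*$ be an i.i.d. uniform sequence brought from outside, independent of all coins. Then $(\rho,U)$ and $(\rho,U^*)$ have the same law, so $Y$ has the law of $\Upsilon(\rho,U^*)=(\psi(X_j,U^*_j))_j$, which is a sequence of independent fair coins. It does no harm that a special pair may contribute a bit to its own $U_j$, because that $U_j$ is never used.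

This argument leaned on the names $0,1,2,\dots$ twice: to cut the coins into pairs, and to deal out the bits by means of $\langle\cdot,\cdot\rangle$. Suppose now that the coins sit at the vertices of a tree and that the thinning rule may not use the names of the vertices, so that it must commute with every automorphism of the tree. Does a thinning still exist?

## 2. Equivariant thinnings: definitions and the three theorems

Throughout, $T=(V,E)$ is a tree, $\mathrm{Aut}(T)$ is its full group of graph automorphisms, $d$ is graph distance, $B(v,n)$ and $S(v,n)$ are the ball and the sphere of radius $n$ around $v$. A leaf is a vertex of degree $1$. A ray is an infinite path $v_0,v_1,\dots$ without repetition. Two rays belong to the same end if they agree after deleting finitely many vertices from each; in a tree, an end is an equivalence class for this relation. The path $\mathbb Z$ has two ends, and three rays glued at their starting point form a tree with three ends.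

If $T$ is infinite, has bounded degree and no leaves, then $V$ is countably infinite and every degree is at least $2$. Every finite path can be prolonged at both ends, and deleting an edge leaves two infinite components, which we call **half-trees**. A vertex of degree at least $3$ is **branching**. If $T$ has at least three ends, there is a branching vertex, since otherwise $T$ is a bi-infinite path.

**Definition (action, equivariance).** For a finite set $A$, $\mathrm{Aut}(T)$ acts on $A^V$ by $(\gamma x)(v)=x(\gamma^{-1}v)$. An object built from $x$ is equivariant if its construction commutes with this action.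

For example, "keep the $1$ at $v$ if and only if an even number of neighbors of $v$ carry a $1$" is an equivariant rule. "Keep the $1$ only at the vertex $o$" is not equivariant if some automorphism moves $o$.

**Definition (thinning).** For a probability measure $\kappa$ on $\{0,1\}$, the number $\kappa(1)=\kappa(\{1\})\in(0,1)$ is its intensity, and $\kappa^V$ is the product measure. We say that $\iota$ is of lower intensity than $\kappa$ if $\iota(1)<\kappa(1)$. A thinning from $\kappa$ to $\iota$ is a measurable $\phi:\{0,1\}^V\to\{0,1\}^V$ with $\phi(x)(v)\le x(v)$ for all $x$ and $v$, and with $\phi_*\kappa^V=\iota^V$. It is equivariant if $\phi\circ\gamma=\gamma\circ\phi$ for all $\gamma\in\mathrm{Aut}(T)$ on a set of full $\kappa^V$-measure.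

The question is posed in Terry Soo and Amanda Wilkens, "Equivariant thinning over a free group", arXiv:1702.05168 (2017). Three background facts frame it. Soo and Wilkens proved that over the free group $\mathbb F_n$, $n\ge2$, a thinning equivariant with respect to $\mathbb F_n$ exists whenever $\iota$ is of lower intensity. Over $\mathbb Z$ such a thinning exists if and only if $H(\kappa)\ge H(\iota)$, where $H(\kappa)=-\sum_i\kappa(i)\log\kappa(i)$. Ball proved that for a tree with bounded degree, no leaves and at least three ends there is a measurable $\mathrm{Aut}(T)$-equivariant map $\{0,1\}^V\to[0,1]^V$ that sends the uniform product measure to the product of Lebesgue measures. The proof below uses neither the theorem of Ball nor that of Soo and Wilkens.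

In Theorems 1 and 2, $T$ is a tree with bounded degree, no leaves and at least three ends.

**Theorem 1.** If $0<\iota(1)<\kappa(1)<1$, there is a thinning $\phi$ from $\kappa$ to $\iota$ with $\phi\circ\gamma=\gamma\circ\phi$ everywhere on $\{0,1\}^V$, for all $\gamma\in\mathrm{Aut}(T)$. Moreover there is an $\mathrm{Aut}(T)$-equivariant Borel map $\Psi:\{0,1\}^V\to[0,1]^V$ such that under $\kappa^V$, $\Psi(x)$ is i.i.d. uniform and independent of $\phi(x)$.

So the answer is yes, always, and there is even fresh randomness left over. Recall that $\kappa$ stochastically dominates $\iota$ if $\kappa((t,\infty))\ge\iota((t,\infty))$ for all $t\in\mathbb R$.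

**Theorem 2.** Let $\kappa,\iota$ be probability measures on a finite $A\subset\mathbb R$, and let $s_1<\dots<s_N$ be the atoms of $\kappa$. An $\mathrm{Aut}(T)$-equivariant measurable $\phi:A^V\to A^V$ with $\phi(x)\le x$ and $\phi_*\kappa^V=\iota^V$ exists if and only if $\kappa$ stochastically dominates $\iota$ and at least one of the following holds:

(i) $\kappa((s_i,\infty))>\iota((s_i,\infty))$ for some $1\le i\le N-1$;

(ii) $\iota=g_*\kappa$ for some $g$ with $g(s)\le s$ (then $\phi$ can be taken site by site).

In case (i) one also gets $\Psi$ as in Theorem 1.

**Theorem 3.** (a) For an infinite tree of bounded degree without leaves, thinnings equivariant under $\mathrm{Aut}(T)$ exist for all pairs $\iota(1)<\kappa(1)$ if and only if $T$ has at least three ends. (b) "No leaves" cannot be dropped.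

For $A=\{0,1\}$, condition (i) says exactly $\iota(1)<\kappa(1)$, so Theorem 2 is consistent with Theorem 1.

We shall use these textbook facts.

- *Lévy's 0–1 law.* If $\mathcal F_1\subset\mathcal F_2\subset\cdots$ and $E\in\sigma(\bigcup_n\mathcal F_n)$, then $P(E\mid\mathcal F_n)\to\mathbf 1_E$ almost surely.
- *Lévy's conditional Borel–Cantelli lemma.* If $E_k\in\mathcal C_k$ with $\mathcal C_k$ increasing, then almost surely on $\{\sum_kP(E_k\mid\mathcal C_{k-1})=\infty\}$ infinitely many $E_k$ occur.
- *Quantile coupling.* With $Q_\kappa(u)=\min\{a:\kappa((-\infty,a])\ge u\}$ and $u$ uniform, $Q_\kappa(u)\sim\kappa$; if $\kappa$ dominates $\iota$, then $Q_\iota(u)\le Q_\kappa(u)$.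
- *König's lemma.* An infinite, locally finite, connected graph contains a ray from each of its vertices.

**Convention on measurability.** Every object below is defined by a rule that refers only to the tree and the configuration, not to names of vertices, so it is equivariant. Each rule uses countably many Boolean operations, because $V$, the set of finite paths and the set of finite subsets of $V$ are countable. For example, "the component of $u$ contains infinitely many elements of $S$" means that for every $m$ there are $m$ distinct elements of $S$ joined to $u$ by finite paths avoiding the cut edges. So all constructions are Borel.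

## 3. A rigid tree, the line, and the bit budget of the 3-regular tree

**A tree without symmetries.** Enumerate the edges of the 3-regular tree as $e_1,e_2,\dots$ and replace $e_i$ by a path of length $i$. An automorphism of the new tree permutes its vertices of degree $3$, hence the subdivided paths, and preserves their lengths. So it maps each path to itself. Each vertex of degree $3$ is the only vertex common to its three paths and is fixed, and then every path is fixed pointwise. Thus $\mathrm{Aut}(T)$ is trivial, the vertices may be named $0,1,2,\dots$, and Section 1 gives a thinning for $\kappa(1)=\frac9{10}$, $\iota(1)=\frac12$.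

**The line.** On $\mathbb Z$ the same pair of intensities is hopeless. A thinning that commutes with translations makes $\iota^{\mathbb Z}$ a factor of $\kappa^{\mathbb Z}$, so $H(\kappa)\ge H(\iota)$, whereas here $H(\kappa)\approx0.325$ and $H(\iota)=\log2\approx0.693$. Any proof must use branching.

**The bit budget.** The natural attempt on the 3-regular tree is to copy Section 1: find unread bits, located at various vertices, and deal them out by an equivariant rule so that every vertex receives infinitely many, enough to build a uniform variable. This cannot be done. Suppose an equivariant rule, depending on $x\sim\kappa^V$, sends the bit located at $v$ (if there is one) to a vertex $a(v)$. Put $f(v,w)=P(a(v)=w)$. The law of $x$ is invariant, so $f(\gamma v,\gamma w)=f(v,w)$. For any $v,w$ some automorphism interchanges $v$ and $w$: reverse the path between them and extend the reversal outward, vertex by vertex, which is possible because all degrees are equal. Hence $f(v,w)=f(w,v)$ and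
$$E\big[\#\{v:a(v)=w\}\big]=\sum_vf(v,w)=\sum_vf(w,v)\le1 .$$
A vertex receives on average at most one bit. The attempt fails at the map $\langle\cdot,\cdot\rangle$ of Section 1, which has no equivariant substitute here.

The way out is to use one bit in several parities at once, instead of handing it to one user.

**Lemma 4.** Let $\mathcal T$ be a finite or infinite tree with vertex set $W$ and edge set $\mathcal E$, and let $\omega(w)$, $w\in W$, be i.i.d. fair bits. Then the bits $\eta(\{u,w\})=\omega(u)+\omega(w)\pmod 2$, $\{u,w\}\in\mathcal E$, are i.i.d. fair.

*Proof.* Let $I\subset\mathcal E$ be finite and nonempty. Then $\sum_{e\in I}\eta(e)=\sum_w\deg_I(w)\,\omega(w)$ mod $2$. The finite forest $I$ has a vertex $w$ with $\deg_I(w)=1$. So $\omega(w)$ enters the sum exactly once and is independent of the other terms; hence the sum is a fair bit.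

It remains to see that bits $\epsilon_1,\dots,\epsilon_n$, all of whose nonempty partial sums mod $2$ are fair, are i.i.d. fair. For nonempty $J\subset\{1,\dots,n\}$ we have $E\big[(-1)^{\sum_{i\in J}\epsilon_i}\big]=0$. The functions $\epsilon\mapsto(-1)^{\sum_{i\in J}\epsilon_i}$ form a basis of the functions on $\{0,1\}^n$, and their expectations under the law of $(\epsilon_i)$ agree with those under the uniform law. So the two laws are equal. $\square$

Acyclicity matters: around a cycle the $\eta$'s sum to $0$. In the 3-regular tree each vertex meets three edges and each edge two vertices, so Lemma 4 turns one fair bit per vertex into one fair bit per edge, that is, $3/2$ per vertex. On $\mathbb Z$ the ratio is $1$ and nothing is gained.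

Three things remain to be supplied for a general tree: unread bits that can be located without disturbing the coins to be thinned (Sections 4 and 6), a way to break ties (Section 5), and a set of edges on which fresh bits can be harvested again and again without exhausting the supply (Sections 7 and 8).

## 4. Centers: shells whose interior is free

From here to the end of Section 8, $T$ has degrees bounded by $\Delta$, no leaves and at least three ends; $A$ is a finite set, $\kappa$ a probability on $A$, and $\alpha\ne\beta$ are letters with $\kappa_\alpha,\kappa_\beta>0$. Let $x\sim\kappa^V$ and $\kappa_*=\min(\kappa_\alpha,\kappa_\beta)$. For Theorem 1, $\alpha=0$ and $\beta=1$.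

Fix $r\ge2$ so large that
$$n\,\kappa_\beta^2\,\kappa_\alpha^{\,n-2}\le\tfrac3{32}\qquad\text{for all }n\ge2r-1, \tag{1}$$
which is possible since $\kappa_\alpha<1$. Later we may ask $r$ to be larger still. Let $M=\max_u|B(u,9r)|<\infty$. Since a bi-infinite path passes through every vertex, $|B(v,r-1)|\ge2r-1$.

We want to recognize certain balls from their surroundings, so that the coins inside remain untouched by the recognition. A careless pattern fails. If we called $v$ a center when all its neighbors carry $\beta$, with $x(v)$ as the free coin, then as soon as a neighbor $w$ of $v$ is also a center, $x(v)=\beta$ is forced. The following shell avoids this.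

**Definition (center).** Let $\mathcal A(v)=\{u:r\le d(u,v)\le3r\}$. The vertex $v$ is a center of $x$ if $x=\alpha$ on $S(v,r)$ and $x=\beta$ on $\{u:r<d(u,v)\le3r\}$. Let $C=C(x)$ be the set of centers and $D=D(x)=\bigcup_{c\in C}B(c,r-1)$. The **content** of $c\in C$ is $X_c=x|_{B(c,r-1)}$.

In the 3-regular tree with $r=2$ (ignoring (1) for the picture), $v$ is a center if the $6$ vertices at distance $2$ carry $\alpha$ and the $12+24+48+96=180$ vertices at distances $3,\dots,6$ carry $\beta$. The content consists of $4$ free letters.

**Lemma 5.** (a) If $1\le d(v,w)\le4r-1$, there is $u$ with $d(u,v)=r$ and $r<d(u,w)\le3r$. Hence distinct centers are at distance at least $4r$, the balls $B(c,r-1)$, $c\in C$, are disjoint, and $\mathcal A(c)\cap D=\emptyset$ for $c\in C$.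

(b) If $\tilde x=x$ off $D(x)$, then $C(\tilde x)=C(x)$.

*Proof.* (a) Let $d=d(v,w)$. If $d\le2r$, prolong the path from $w$ to $v$ beyond $v$ by $r$ steps and let $u$ be its endpoint; then $d(u,w)=d+r\in(r,3r]$. If $2r<d\le4r-1$, let $u$ be the vertex at distance $r$ from $v$ on the path from $v$ to $w$; then $d(u,w)=d-r\in(r,3r)$. If $v$ and $w$ were both centers, then $x(u)=\alpha$ because $v$ is a center and $x(u)=\beta$ because $w$ is one, a contradiction. So distinct centers are at distance at least $4r$, and balls of radius $r-1$ around them are disjoint. Finally $\mathcal A(c)\cap B(c,r-1)=\emptyset$, and if $\mathcal A(c)$ met $B(c',r-1)$ for another center $c'$, then $d(c,c')\le3r+r-1=4r-1$, which is excluded.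

(b) If $v\in C(x)$, then $\mathcal A(v)\cap D(x)=\emptyset$ by (a), so the shell of $v$ is unchanged and $v\in C(\tilde x)$. Let $w\notin C(x)$. If $\mathcal A(w)\cap D(x)=\emptyset$, the shell of $w$ is unchanged and $w\notin C(\tilde x)$. Otherwise $\mathcal A(w)$ meets $B(v,r-1)$ for some $v\in C(x)$; then $w\ne v$ and $d(v,w)\le4r-1$. Take $u$ from (a). Since $u\in\mathcal A(v)$, we have $u\notin D(x)$ and $\tilde x(u)=x(u)=\alpha$. But $w\in C(\tilde x)$ would require $\tilde x(u)=\beta$. So $w\notin C(\tilde x)$. $\square$

Let $\mathcal G=\sigma(C,\,x|_{V\setminus D})$: we know the centers and everything except the contents.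

**Lemma 6.** Given $\mathcal G$, the contents $X_c$, $c\in C$, are independent with laws $\kappa^{B(c,r-1)}$.

*Proof.* The plan is to resample all contents and to see that the law of $x$ does not change. Let $x'\sim\kappa^V$ be independent of $x$, let $V_k\uparrow V$ be finite sets, and let $\hat x_k=x'$ on $\bigcup_{c\in C\cap V_k}B(c,r-1)$ and $\hat x_k=x$ elsewhere.

**Step 1.** *This step shows $\hat x_k\overset d=x$.* For $\mathbf c\subset V_k$ put $D_{\mathbf c}=\bigcup_{v\in\mathbf c}B(v,r-1)$, a deterministic set. If $C(x)\cap V_k=\mathbf c$, then $D_{\mathbf c}\subset D(x)$, so by Lemma 5(b) any change of $x$ on $D_{\mathbf c}$ leaves $C(x)$, and hence the event $\{C\cap V_k=\mathbf c\}$, intact. So this event is measurable with respect to $x|_{V\setminus D_{\mathbf c}}$. On it, $\hat x_k$ is $x$ with $x|_{D_{\mathbf c}}$ replaced by the independent copy $x'|_{D_{\mathbf c}}$. Hence, for bounded measurable $f$,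
$$E\big[f(\hat x_k);C\cap V_k=\mathbf c\big]=E\big[f(x);C\cap V_k=\mathbf c\big].$$
Sum over the finitely many $\mathbf c\subset V_k$.

**Step 2.** *This step passes to the limit.* Let $\hat x=x'$ on $D(x)$ and $\hat x=x$ off $D(x)$. A vertex $v$ lies in at most one ball $B(c,r-1)$, and then $c\in V_k$ eventually, so $\hat x_k(v)=\hat x(v)$ for all large $k$. Thus $\hat x_k\to\hat x$ pointwise, and $\hat x\overset d=x$.

**Step 3.** *This step reads off the conditional law.* By Lemma 5(b), $C(\hat x)=C(x)$ and $D(\hat x)=D(x)$. So $\hat x\overset d=x$ says $(C,x|_{V\setminus D},x|_D)\overset d=(C,x|_{V\setminus D},x'|_D)$. Since $x'$ is independent of $x$, the last entry on the right is, given the first two, a family of independent letters of law $\kappa$. $\square$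

## 5. Counting centers on spheres gives every vertex a name

The names lost in Section 2 are recovered from the configuration itself, and only from $C$, so that the contents stay free.

**Definition (label).** $h(v)=h_x(v)=\big(|C\cap S(v,n)|\big)_{n\ge0}$, ordered lexicographically.

Clearly $h_{\gamma x}(\gamma v)=h_x(v)$. If there were only one center $c$, the label of $v$ would record just $d(v,c)$ and all vertices of $S(c,n)$ would share a label. With infinitely many centers the ties disappear.

**Lemma 7.** Almost surely $h$ is injective.

*Proof.* Fix $v\ne w$, put $\ell=d(v,w)$, and for $n\ge1$ let $Z_n=|C\cap S(v,n)|-|C\cap S(w,n)|$. It suffices to show that almost surely $Z_n\ne0$ for some $n$, because there are countably many pairs.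

**Step 1.** *We change $Z_n$ by exactly $1$ with a local modification.* Prolong the path from $w$ to $v$ beyond $v$ to get $u$ with $d(u,v)=n$ and $d(u,w)=n+\ell$. Consider two fillings of $B(u,9r)$: in (A), the letter is $\alpha$ everywhere; in (B), it is $\beta$ on $\{r<d(\cdot,u)\le3r\}$ and $\alpha$ elsewhere. Then $u$ is a center under (B) and not under (A).

We claim that under either filling no $q$ with $1\le d(q,u)\le12r$ is a center. It is enough to find $y\in B(u,9r)$ with $r<d(y,q)\le3r$ and $x(y)=\alpha$. Let $t=d(q,u)$.

- If $t\le4r-1$, Lemma 5(a) gives such a $y$ with $d(y,u)=r$, where both fillings have $\alpha$.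
- If $4r\le t\le8r-1$, prolong the path from $u$ to $q$ beyond $q$ by $r+1$ steps to reach $y$. Then $d(y,q)=r+1$ and $3r<d(y,u)=t+r+1\le9r$.
- If $8r\le t\le12r$, take $y$ on the path from $q$ to $u$ at distance $3r$ from $q$. Then $d(y,u)=t-3r\in[5r,9r]$.

In the last two cases both fillings have $\alpha$ at $y$. A vertex $q$ with $d(q,u)>12r$ has its shell outside $B(u,9r)$, so its status does not depend on the filling. Hence, for $x$ fixed off $B(u,9r)$, filling (B) produces the same centers as (A), plus $u$. Since $u\in S(v,n)\setminus S(w,n)$, the value of $Z_n$ under (B) is the value under (A) plus $1$, and at least one of the two is nonzero.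

**Step 2.** *We repeat at independent scales.* Each filling has conditional probability at least $\kappa_*^M$ given $x$ off $B(u,9r)$, so $P(Z_n=0)\le1-\kappa_*^M$. The status of a vertex depends on letters within distance $3r$ of it, and $S(w,n)\subset\{q:|d(v,q)-n|\le\ell\}$. So $Z_n$ depends only on the letters $x(y)$ with $|d(v,y)-n|\le3r+\ell$. If $L>6r+2\ell$, the variables $Z_{jL}$, $j\ge1$, are independent, and $P(Z_{jL}=0\text{ for all }j)=0$. Hence $P(h(v)=h(w))=0$. $\square$

Edges get the label $\{u,v\}\mapsto\big(\min(h(u),h(v)),\max(h(u),h(v))\big)$, ordered lexicographically. If $h$ is injective, edge labels are distinct. The set of $x$ with $h$ injective is Borel and invariant, and everything from here on is defined on it.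

## 6. Special centers, marked centers and the revealed information

Some contents will carry an unread bit, others will propose an edge for cutting the tree.

**Definition (special).** For $c\in C$ let $a_c,b_c$ be the vertices of $B(c,r-1)$ with the smallest and second smallest label; they depend on $C$ only. The center $c$ is special if its content is $\beta$ at exactly one of $a_c,b_c$ and $\alpha$ everywhere else in $B(c,r-1)$. Then $\omega_c=1$ if the $\beta$ is at $b_c$, and $\omega_c=0$ if it is at $a_c$. Let $S$ be the set of special centers.

**Definition (marked).** A center $c\in C$ is marked if $c$ is branching and, for some neighbor $c'$ of $c$, its content is $\beta$ at $c,c'$ and $\alpha$ elsewhere. The edge $\{c,c'\}$ is the mark of $c$. Let $F^0$ be the set of all marks.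

Here $c'\in B(c,r-1)$ because $r\ge2$, and $c'$ is unique. With $\alpha=0$, $\beta=1$, in the 3-regular tree with $r=2$, the content is $(x(c),x(c_1),x(c_2),x(c_3))$, where $c_1,c_2,c_3$ are the neighbors. The content $(1,0,1,0)$ makes $c$ marked with mark $\{c,c_2\}$. If $a_c=c_1$ and $b_c=c$, the contents $(0,1,0,0)$ and $(1,0,0,0)$ make $c$ special with $\omega_c=0$ and $\omega_c=1$, respectively.

A special content has one $\beta$ and a marked one has two, so special centers are not marked. Every edge of $F^0$ has a marked endpoint whose mark it is; in particular, it has an endpoint in $C$.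

By Lemma 6, given $\mathcal G$ the statuses of different centers are independent. With $n=|B(c,r-1)|\le M$,
$$P(c\text{ special}\mid\mathcal G)=2\kappa_\beta\kappa_\alpha^{n-1}\ge\delta:=\kappa_*^M>0,\qquad P(c\text{ marked}\mid\mathcal G)\le n\kappa_\beta^2\kappa_\alpha^{n-2}\le\tfrac3{32}. \tag{2}$$
In the second bound the number of choices of $c'$ is $\deg(c)\le n$, and (1) applies since $n\ge2r-1$.

**Definition (revealed information).** Let $x^\flat$ be $x$ with the content of each special $c$ replaced by "$\beta$ at $a_c$, $\alpha$ elsewhere", and let $\rho=\rho(x)=(x^\flat,S)$.

This is the analogue of the sequence with stars in Section 1. Since $x^\flat=x$ off $D$, Lemma 5(b) gives $C(x^\flat)=C(x)$. So $\rho$ determines $C$, $D$, $h$, $x|_{V\setminus D}$, all contents of non-special centers and, as marked centers are not special, $F^0$. Conversely $\rho$ is a function of $C$, $x|_{V\setminus D}$, $S$ and the contents of the non-special centers. Given $\mathcal G$, the contents are independent and the two special contents of each center have equal probability $\kappa_\beta\kappa_\alpha^{n-1}$. So if we condition further on $S$ and on the non-special contents, the bits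 of the special centers are independent and fair. Therefore
$$\text{given }\rho,\ (\omega_c)_{c\in S}\text{ are i.i.d. fair bits.} \tag{3}$$

**Lemma 8.** Almost surely every half-tree contains infinitely many centers and infinitely many special centers.

*Proof.* A half-tree contains a ray. Vertices on the ray spaced by $6r+1$ have disjoint sets $\mathcal A(\cdot)$, so they are centers independently, each with probability at least $\kappa_*^M$; infinitely many of them are centers almost surely. Given $\mathcal G$, centers are special independently with probability at least $\delta$, so infinitely many centers in the half-tree are special. There are countably many half-trees. $\square$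

## 7. A cut set with infinitely many special centers on every side

For a set $F$ of edges, $T\setminus F$ denotes the graph with vertex set $V$ and edge set $E\setminus F$. "Determined by $\rho$" means: an equivariant Borel function of $\rho$.

**Proposition 9.** There is an equivariant set $F^*\subset E$, determined by $\rho$, such that almost surely $F^*\ne\emptyset$ and every component of $T\setminus F^*$ contains infinitely many elements of $S$.

*Proof.*

**Step 1.** *We dispose of trees with finitely many branching vertices.* In that case the set of edges incident to a branching vertex is finite, nonempty and $\mathrm{Aut}(T)$-invariant. Let $F^*$ consist of its element with the smallest label. The two components of $T\setminus F^*$ are half-trees, and Lemma 8 applies. From now on there are infinitely many branching vertices.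

**Step 2.** *We define $F^*$ and reduce the claim to $F^*\ne\emptyset$.* Nothing so far says that each component of $T\setminus F^0$ contains infinitely many special centers, so we keep only good edges: let $F^*$ be the set of $e\in F^0$ such that each endpoint of $e$ lies in a component of $T\setminus F^0$ containing infinitely many elements of $S$. Suppose $F^*\ne\emptyset$ and let $K$ be a component of $T\setminus F^*$. Then $K\ne V$, and since $T$ is connected some edge of $T$ leaves $K$. This edge is in $F^*$, so $K$ contains an endpoint $u$ of an edge of $F^*$. As $F^*\subset F^0$, $K$ contains the component of $u$ in $T\setminus F^0$, hence infinitely many elements of $S$. It remains to prove $F^*\ne\emptyset$ almost surely.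

For the proof only, fix a root $o$; depth means distance to $o$, and parent, child and descendant have their usual meaning. For $u\ne o$ let $T_u$ be the subtree of $u$ and its descendants, a half-tree, and let $K_u$ be the component of $u$ in $T_u\setminus F^0$. Let $P_g$ be the conditional law given a realization $g$ of $\mathcal G$ for which $h$ is injective and every half-tree contains centers; by Lemmas 7 and 8 this is almost every realization. Under $P_g$ the set $C$ is fixed and the contents are independent. An edge inside $T_u$ belongs to $F^0$ only through a marked endpoint in $T_u$, so $K_u$ depends only on contents of centers in $T_u$.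

**Step 3.** *Marks are rare enough that $K_u$ survives: $P_g(K_u\text{ infinite})\ge\frac78$ for all $u\ne o$.* Let $\Pi_N(u)$ be the event that there is a descending path $u=u_0,u_1,\dots,u_N$ of unmarked vertices. We show $P_g(\Pi_N(u)^c)\le\frac18$ for all $u\ne o$ by induction on $N$. For $N=0$ this is (2).

Let $N\ge1$. A non-branching vertex other than $o$ has exactly one child. Follow the unique descending path $u_0=u,u_1,\dots$ down to the first branching vertex $u_j$. If there is none, or if $j\ge N$, then $u_0,\dots,u_{N-1}$ are non-branching, hence unmarked, and $P_g(\Pi_N(u)^c)\le P_g(u_N\text{ marked})\le\frac3{32}$. If $j<N$, then $u_0,\dots,u_{j-1}$ are unmarked, $u_j$ has two children $c_1,c_2$, and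
$$\Pi_N(u)\supseteq\{u_j\text{ unmarked}\}\cap\big(\Pi_{N-j-1}(c_1)\cup\Pi_{N-j-1}(c_2)\big).$$
The events $\Pi_{N-j-1}(c_1)$ and $\Pi_{N-j-1}(c_2)$ depend on contents of disjoint sets of centers, those in $T_{c_1}$ and those in $T_{c_2}$, so they are independent. By the induction hypothesis
$$P_g(\Pi_N(u)^c)\le\tfrac3{32}+\tfrac18\cdot\tfrac18=\tfrac7{64}<\tfrac18 .$$
The events $\Pi_N(u)$ decrease in $N$, so $P_g(\bigcap_N\Pi_N(u))\ge\frac78$. On this event König's lemma, applied to the tree of all descending unmarked paths from $u$, gives an infinite descending path of unmarked vertices. Its edges have no marked endpoint, so they are not in $F^0$, and $K_u$ is infinite.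

**Step 4.** *An infinite $K_u$ meets many centers.* Let
$$Q=\{c\in C\cap T_u:\ c=u\text{ or parent}(c)\in K_u\}.$$
We show that if $K_u$ is infinite then $Q$ is infinite. Suppose $K_u$ is infinite and $Q$ is finite. Take $N$ larger than the depth of $u$ and of all elements of $Q$. Since $K_u$ is infinite, locally finite, connected and contains $u$, it contains some $w$ of depth $N$; the path from $u$ to $w$ lies in $K_u$. Suppose some $y\in T_w$ satisfies $y\in C$ or $y\notin K_u$, and take such a $y$ of minimal depth.

- If $y=w$, then $w\in C$, as $w\in K_u$. Also $\mathrm{parent}(w)\in K_u$, so $w\in Q$, contradicting the choice of $N$.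
- If $y\ne w$, then $\mathrm{parent}(y)\in K_u\setminus C$ by minimality. If $y\in C$, then $y\in Q$ at depth above $N$, a contradiction. If $y\notin C$, the edge from $\mathrm{parent}(y)$ to $y$ has no endpoint in $C$, so it is not in $F^0$, and $y\in K_u$, a contradiction.

So no such $y$ exists, and in particular $T_w\cap C=\emptyset$, contradicting the choice of $g$.

**Step 5.** *Among these centers infinitely many are special: $P_g$-almost surely, if $K_u$ is infinite then $|K_u\cap S|=\infty$.* Let $\mathcal C_k$ be generated by the contents of centers in $T_u$ of depth at most $k$, and let $Q^{(k)}$ be the set of elements of $Q$ of depth $k$. Whether $\mathrm{parent}(c)\in K_u$ depends only on the marks of centers on the path from $u$ to $\mathrm{parent}(c)$. So $Q^{(k)}$ is $\mathcal C_{k-1}$-measurable, and given $\mathcal C_{k-1}$ the probability that $Q^{(k)}$ contains a special center is at least $\delta\,\mathbf 1[Q^{(k)}\ne\emptyset]$. Each $Q^{(k)}$ is finite; if $Q$ is infinite, then $Q^{(k)}\ne\emptyset$ for infinitely many $k$, and by the conditional Borel–Cantelli lemma $Q$ almost surely contains infinitely many special centers.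

A special $c\in Q$ lies in $K_u$. This is clear if $c=u$. If $c\ne u$, then $c$ is unmarked because it is special, and $\mathrm{parent}(c)\in K_u$ is not a center by Lemma 5(a). So the edge between them is not in $F^0$, and $c\in K_u$.

Together with Steps 3 and 4, $P_g(|K_u\cap S|=\infty)\ge\frac78$, and this event depends only on contents of centers in $T_u$.

**Step 6.** *We plant one good edge far away and apply the 0–1 law.* Let $\mathcal F_R=\sigma(x|_{B(o,R)})$. Choose a branching vertex $b$ with $d(o,b)>R+3r$, and let $c_1,c_2$ be two children of $b$. Let $J$ be the event that $b\in C$, that $b$ is marked with mark $e=\{b,c_1\}$, and that $|K_{c_1}\cap S|=|K_{c_2}\cap S|=\infty$. On $J$ we have $e\in F^0$. Also $\{b,c_2\}\notin F^0$, because the mark of $b$ is $e$, and $c_2$ is not a center by Lemma 5(a). So the component of $c_1$ in $T\setminus F^0$ contains $K_{c_1}$, the component of $b$ contains $K_{c_2}$, and $e\in F^*$.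

Let $\mathcal K$ be generated by $\mathcal G$ and the contents of centers $c$ with $d(o,c)<R+r$. The balls $B(c,r-1)$ of all other centers are disjoint from $B(o,R)$, so $\mathcal K\supseteq\mathcal F_R$. The vertex $b$ and all vertices of $T_{c_1}$ and $T_{c_2}$ are at distance more than $R+3r$ from $o$. So, given $\mathcal K$, the contents of $b$ (if $b\in C$), of the centers in $T_{c_1}$ and of the centers in $T_{c_2}$ are still independent with product laws. The content required for the mark has probability at least $\kappa_*^M$, hence
$$P(J\mid\mathcal K)\ge\mathbf 1[b\in C]\,\kappa_*^M\cdot\tfrac78\cdot\tfrac78 .$$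
Since $\mathcal A(b)\cap B(o,R)=\emptyset$, $P(b\in C\mid\mathcal F_R)=P(b\in C)\ge\kappa_*^M$. Taking conditional expectations given $\mathcal F_R\subset\mathcal K$,
$$P(F^*\ne\emptyset\mid\mathcal F_R)\ge\tfrac{49}{64}\kappa_*^{2M}\qquad\text{for every }R .$$
By Lévy's 0–1 law the left side tends to $\mathbf 1[F^*\ne\emptyset]$ almost surely. So $\mathbf 1[F^*\ne\emptyset]\ge\frac{49}{64}\kappa_*^{2M}>0$ almost surely, that is, $F^*\ne\emptyset$ almost surely. $\square$

Let $\Omega_0$ be the set of $x$ for which $h$ is injective, $F^*\ne\emptyset$, and every component of $T\setminus F^*$ contains infinitely many elements of $S$. It is Borel, $\mathrm{Aut}(T)$-invariant and of full measure, and whether $x\in\Omega_0$ is determined by $\rho$.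

## 8. Harvesting parities on the cut set

We now want infinitely many independent fair bits on each edge of $F^*$. Here is the mechanism on a toy example, with names allowed. Take the path $\mathbb Z$, fair bits $\omega(i)$ at all vertices, and $F^*=\{\{0,1\}\}$. By Lemma 4 the parities on edges are i.i.d. fair. Output the parity on $\{0,1\}$, namely $\beta_0=\omega(0)+\omega(1)$. Store the parity on each other edge at the endpoint nearer to $\{0,1\}$: we get new bits $\omega^{(1)}(i)=\omega(i)+\omega(i+1)$ for $i\ge1$ and $\omega^{(1)}(i)=\omega(i-1)+\omega(i)$ for $i\le0$. They are again i.i.d. fair, one at each vertex, and independent of $\beta_0$, since they are parities on different edges. Repeat. The next two outputs are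
$$\beta_1=\omega(-1)+\omega(0)+\omega(1)+\omega(2),\qquad\beta_2=\omega(-2)+\omega(0)+\omega(1)+\omega(3)\pmod2 ,$$
and the procedure never runs out, because each side of the cut keeps infinitely many bits. The only new difficulty in general is that the bits sit on a sparse set of vertices; we contract cells around them.

**Proposition 10.** There are equivariant random variables $U=(U_v)_{v\in V}$, defined on $\Omega_0$ as a function of $(\rho,\omega)$, such that given $\rho$ the $U_v$ are i.i.d. uniform on $[0,1]$.

*Proof.* Let $x\in\Omega_0$ and let $\Gamma=T\setminus F^*$. We define recursively sets $W_k\subset V$, determined by $\rho$ and meeting each component of $\Gamma$ in an infinite set, and bits $\omega^{(k)}:W_k\to\{0,1\}$. Start with $W_0=S$ and $\omega^{(0)}=\omega$.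

**Step 1.** *We contract $T$ to a tree with vertex set $W_k$.* For $v\in V$ let $d_k(v)<\infty$ be the distance in $\Gamma$ from $v$ to $W_k$. For $v\notin W_k$ let $\pi_k(v)$ be the $\Gamma$-neighbor of $v$ of smallest label among those with $d_k(\pi_k(v))=d_k(v)-1$. Iterating $\pi_k$ from $v$ leads to a vertex $\tau_k(v)\in W_k$ in the same component of $\Gamma$; for $w\in W_k$ put $\tau_k(w)=w$. The cells $\tau_k^{-1}(w)$, $w\in W_k$, partition $V$, and each is connected in $\Gamma$, since the path $v,\pi_k(v),\pi_k^2(v),\dots,\tau_k(v)$ stays in the cell of $v$. Let $E_k$ be the set of edges $\{u,v\}$ of $T$ with $\tau_k(u)\ne\tau_k(v)$. The endpoints of an edge of $F^*$ lie in different components of $\Gamma$, because removing that edge alone already separates them in $T$; so $F^*\subset E_k$. Contracting the connected cells turns $T$ into a connected graph with vertex set $W_k$ and edge set $E_k$. It has neither multiple edges nor cycles, since either would yield a cycle in $T$. So it is a tree.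

**Step 2.** *We form parities on the contracted tree.* For $\{u,v\}\in E_k$ put
$$\eta^{(k)}(\{u,v\})=\omega^{(k)}(\tau_k(u))+\omega^{(k)}(\tau_k(v))\pmod2 .$$
By Lemma 4, if the $\omega^{(k)}(w)$, $w\in W_k$, are i.i.d. fair, then so are the $\eta^{(k)}(e)$, $e\in E_k$.

**Step 3.** *We output the parities on $F^*$ and store the rest for the next stage.* Put $\beta_k(e)=\eta^{(k)}(e)$ for $e\in F^*$. Each component of $\Gamma$ is connected and partitioned into infinitely many cells, so it contains infinitely many edges of $E_k':=E_k\setminus F^*$. For $e\in E_k'$ let $t(e)$ be its endpoint of smaller label, and let $W_{k+1}=t(E_k')$. The map $t$ is at most $\Delta$-to-one, and $t(e)$ lies in the component of $\Gamma$ containing $e$, so $W_{k+1}$ meets each component of $\Gamma$ in an infinite set. For $w\in W_{k+1}$ let $e_w$ be the edge of smallest label in the finite set $t^{-1}(w)$, and put $\omega^{(k+1)}(w)=\eta^{(k)}(e_w)$. The map $w\mapsto e_w$ is injective, as $t(e_w)=w$, and its values lie in $E_k\setminus F^*$.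

**Step 4.** *We prove by induction that nothing is spent twice.* Claim: given $\rho$, the bits $\beta_j(e)$ ($j<k$, $e\in F^*$) and $\omega^{(k)}(w)$ ($w\in W_k$) are jointly i.i.d. fair. For $k=0$ this is (3). Suppose it holds for $k$. All of $W_k,\tau_k,E_k,t,W_{k+1},e_w$ are determined by $\rho$. So, given $\rho$, the family $\eta^{(k)}$ is a fixed function of $\omega^{(k)}$; it is therefore i.i.d. fair by Step 2, and independent of the $\beta_j$ with $j<k$. The bits $\beta_k(e)$, $e\in F^*$, and $\omega^{(k+1)}(w)=\eta^{(k)}(e_w)$, $w\in W_{k+1}$, are the values of $\eta^{(k)}$ at distinct edges. This is the claim for $k+1$. Consequently, given $\rho$, all $\beta_k(e)$, $k\ge0$, $e\in F^*$, are i.i.d. fair.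

**Step 5.** *We distribute uniform variables from $F^*$ to the vertices.* With the bijection $\langle\cdot,\cdot\rangle$ of Section 1 put
$$U_{e,j}=\sum_{m\ge0}2^{-m-1}\beta_{\langle j,m\rangle}(e),\qquad e\in F^*,\ j\ge0 .$$
Given $\rho$, all $U_{e,j}$ are i.i.d. uniform. For $v\in V$ let $e(v)$ be the edge of $F^*$ nearest to $v$, where ties (finitely many) are broken by smallest label. Let $j(v)$ be the number of $v'$ with $e(v')=e(v)$ for which $(d(v',e(v)),h(v'))$ precedes $(d(v,e(v)),h(v))$ lexicographically; it is finite since degrees are bounded. As $h$ is injective, $v\mapsto(e(v),j(v))$ is injective, and it is determined by $\rho$. Put $U_v=U_{e(v),j(v)}$. $\square$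

In particular, $x\mapsto U$ is an equivariant factor map from $\kappa^V$ to Lebesgue$^V$ for every $\kappa$ on a finite set with at least two atoms. The bit budget of Section 3 is not violated: no bit has been handed to a single user; parities have been formed instead.

## 9. The thinning for two symbols: proof of Theorem 1

Let $p=\kappa(1)>q=\iota(1)$, $A=\{0,1\}$, $\alpha=0$, $\beta=1$. First we generalize the wasteful rule of Section 1; for $n=2$, $p=\frac9{10}$, $q=\frac12$ the rule $\psi$ there has exactly the properties stated here.

**Lemma 11.** For all sufficiently large $n$ there is a Borel $\psi_n:\{0,1\}^n\times[0,1]\to\{0,1\}^n$ with $\psi_n(X,u)\le X$, and $\psi_n(X,\cdot)=0$ whenever $|X|:=\sum_iX_i\le1$, such that $\psi_n(X,u)\sim\iota^n$ when $X\sim\kappa^n$ and $u$ is an independent uniform variable.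

*Proof.* **Step 1.** *We couple the numbers of ones.* Let $a\sim\mathrm{Bin}(n,p)$, $a'=a\,\mathbf 1[a\ge2]$ and $b\sim\mathrm{Bin}(n,q)$. For $k\ge2$, $P(a'\ge k)=P(a\ge k)\ge P(b\ge k)$. For $k=1$, the inequality $P(a'\ge1)\ge P(b\ge1)$ says
$$(1-p)^n+np(1-p)^{n-1}\le(1-q)^n ,$$
which holds for all large $n$ because $1-p<1-q$. So $a'$ stochastically dominates $b$. Take the quantile coupling of $(a',b)$ and choose $a$ from its conditional law given $a'$, independently of $b$. Then $b\le a'\le a$, and the conditional law of $b$ given $a$ depends on $a'$ only; in particular $b=0$ if $a\le1$.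

**Step 2.** *We place the surviving ones.* Given $X$, sample $b$ from its conditional law given $a=|X|$, and let $Y$ be the indicator of a uniformly chosen $b$-element subset of $\{i:X_i=1\}$. For each $X$ there are finitely many outcomes, so all this can be done with one uniform variable $u$ by cutting $[0,1]$ into intervals. Clearly $Y\le X$, and $Y=0$ if $|X|\le1$. Since $X$ is exchangeable, so is $Y$, and $|Y|\sim\mathrm{Bin}(n,q)$. An exchangeable $0$-$1$ vector is determined in law by the law of its sum, so $Y\sim\iota^n$. $\square$

**Step 1.** *We define $\phi$.* Take $r$ so large that (1) holds and Lemma 11 applies for all $n\ge2r-1$. From $U_v$ extract, by splitting its binary digits, independent uniform variables $U_v',U_v''$. For $x\in\Omega_0$ define $y=\phi(x)$ by two rules: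

- for $v\notin D$: $y(v)=x(v)\,\mathbf 1[U_v'\le q/p]$;
- for $c\in C$: $y|_{B(c,r-1)}=\psi_n(X_c,U_c')$, where $n=|B(c,r-1)|$ and $B(c,r-1)$ is identified with $\{1,\dots,n\}$ in increasing order of labels.

For $x\notin\Omega_0$ put $\phi(x)=x$. Then $\phi$ is Borel, $\phi(x)\le x$, and $\phi\gamma=\gamma\phi$ everywhere, since $\Omega_0$ is invariant and all ingredients are equivariant.

**Step 2.** *We replace $U'$ by randomness from outside.* For special $c$ we have $|X_c|=1$, so $y=0$ on $B(c,r-1)$ whatever $\omega_c$ is. All other data in the two rules, namely $C$, $D$, $h$, $x|_{V\setminus D}$ and the non-special contents, are determined by $\rho$. Hence $y=\Upsilon(\rho,U')$ almost surely for a fixed Borel function $\Upsilon$. By Proposition 10, $(\rho,U')\overset d=(\rho,U^*)$, where $U^*$ is i.i.d. uniform and independent of $x$. So $y\overset d=y^*:=\Upsilon(\rho,U^*)$, and $y^*$ is given by the two rules with $U^*$ in place of $U'$; on special $c$ the second rule again gives $0$.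

**Step 3.** *We compare $y^*$ with independent thinning.* Let $z(v)=x(v)\,\mathbf 1[U_v^*\le q/p]$ for all $v\in V$. Clearly $z\sim\iota^V$. Condition on $\mathcal G$, so that $C$, $D$ and the label order of every ball are fixed. Given $\mathcal G$, the contents, the variables $U^*|_{V\setminus D}$ and the variables $U^*|_D$ are independent.

- Off $D$, $y^*$ and $z$ coincide and depend only on $x|_{V\setminus D}$ and $U^*|_{V\setminus D}$.
- On $D$, $z$ depends on the contents and $U^*|_D$. By Lemma 6 the contents are independent with laws $\kappa^{B(c,r-1)}$, so given $\mathcal G$, and independently of the values off $D$, $z|_D$ is i.i.d. of law $\iota$.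
- On $D$, $y^*$ depends on the contents and the $U^*_c$, $c\in C$. By Lemmas 6 and 11, given $\mathcal G$, and independently of the values off $D$, $y^*|_D$ is also i.i.d. of law $\iota$.

So $y^*$ and $z$ have the same conditional law given $\mathcal G$, hence the same law, and $\phi(x)\sim\iota^V$.

**Step 4.** *We collect the leftover randomness.* Put $\Psi(x)=U''$ on $\Omega_0$ and $\Psi=0$ elsewhere. By Proposition 10, $U''$ is i.i.d. uniform and independent of $(\rho,U')$, hence of $\phi(x)=\Upsilon(\rho,U')$. This proves Theorem 1. $\blacksquare$

## 10. Finite ordered alphabets: proof of Theorem 2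

An example shows what the conditions are about. Let $A=\{0,1,2\}$, $\kappa(1)=\kappa(2)=\frac12$, $\iota(2)=\frac12$ and $\iota(0)=\iota(1)=\frac14$. Then $\kappa$ dominates $\iota$. The atoms are $s_1=1$, $s_2=2$, and (i) fails because $\kappa((1,\infty))=\frac12=\iota((1,\infty))$. Condition (ii) fails as well, because $g(1)$ is a single value. By the theorem no $\phi$ exists: the twos of $y$ must be exactly the twos of $x$, so $y$ would determine $x$, and no unread bit is left to decide which ones become zeros.

**Necessity, Step 1.** *We show that without (i), $x$ is a site-by-site function of $y=\phi(x)$.* Domination is clear from $y_v\le x_v$. Suppose (i) fails. By domination, $\kappa((s_i,\infty))=\iota((s_i,\infty))$ for $1\le i\le N-1$. Since $\{y_v>s_i\}\subset\{x_v>s_i\}$ up to a null set and these events have equal probability, they agree almost surely. With $s_0=-\infty$ it follows that almost surely, for all $v$ and $j$, $x_v=s_j$ if and only if $y_v\in(s_{j-1},s_j]$; for $j=N$ we use also $y_v\le x_v\le s_N$.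

**Necessity, Step 2.** *We use that $y$ is a function of $x$.* The field $y$ is i.i.d. and each $x_v$ is a function of $y_v$, so the pairs $(x_v,y_v)$ are independent over $v$. Hence, given $x$, on $\{x_v=s_j\}$ the variable $y_v$ has law $\iota(\cdot\mid(s_{j-1},s_j])$. But $y_v$ is a function of $x$, so this law is a point mass at some $g(s_j)\le s_j$. Since $\iota((s_{j-1},s_j])=\kappa(s_j)$, we get $\iota=g_*\kappa$, which is (ii).

**Sufficiency in case (ii).** *Here a site-by-site map does it.* Take $\phi(x)(v)=g(x(v))$ if $x(v)\in\{s_1,\dots,s_N\}$ and $\phi(x)(v)=x(v)$ otherwise.

**Sufficiency in case (i).** *Here we only need a substitute for Lemma 11.* Assume domination and (i), and put $\alpha=s_i$, $\beta=s_{i+1}$. For $z\in\{1,2\}$ let $\xi^z\in A^n$ have $\beta$ at coordinate $z$ and $\alpha$ elsewhere. We need a coupling that does not distinguish $\xi^1$ from $\xi^2$.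

**Lemma 12.** For all sufficiently large $n$ there is a coupling $(X,Y)$ of $\kappa^n,\iota^n$ with $Y\le X$ such that the conditional laws of $Y$ given $X=\xi^1$ and given $X=\xi^2$ coincide.

*Proof.* **Step 1.** *We start from the product coupling and locate what is wrong with it.* Let $P$ be the $n$-fold product of the single-site quantile coupling $(x,y)=(Q_\kappa(u),Q_\iota(u))$; $y\le x$ by domination. Let $\tau=\kappa(\alpha)>0$. Here $x=\beta$ means $u\in(\kappa((-\infty,\alpha]),\kappa((-\infty,\beta])]$ and $y\le\alpha$ means $u\le\iota((-\infty,\alpha])$ (up to null sets), so
$$\sigma:=P(x=\beta,\,y\le\alpha)=\min\big(\kappa(\beta),\ \kappa((\alpha,\infty))-\iota((\alpha,\infty))\big)>0$$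
by (i). The trouble is that on $X=\xi^z$ we may have $Y_z>\alpha$, which betrays $z$. We exchange this part of the mass for mass where $X$ has at least two letters $\beta$. For $z=1,2$ let
$$\mu_z=P|_{\{X=\xi^z,\;Y_z>\alpha\}},\qquad m=(\kappa(\beta)-\sigma)\tau^{n-1},$$
$$\lambda_z=P|_{\{X\in\{\alpha,\beta\}^n,\;X_z=\beta,\;\text{at least two }\beta\text{'s},\;Y_j\le\alpha\ \forall j\}},\qquad \ell=\sigma\big((\sigma+\tau)^{n-1}-\tau^{n-1}\big).$$
Here $m$ is the mass of $\mu_z$: the site $z$ contributes $P(x=\beta,y>\alpha)=\kappa(\beta)-\sigma$ and every other site $\tau$. And $\ell$ is the mass of $\lambda_z$: the site $z$ contributes $\sigma$, every other site $P(x\in\{\alpha,\beta\},y\le\alpha)=\sigma+\tau$, and we subtract the case where all other sites have $x=\alpha$. Under $\mu_z$ we have $Y_j\le\alpha$ for $j\ne z$ and $Y_z\le\beta$. Since $\sigma>0$, $\ell\ge2m$ for $n$ large.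

**Step 2.** *We exchange mass.* If $m=0$ let $P'=P$. Otherwise write bars for normalization and superscripts for marginals, and let
$$P'=P-\sum_z\big(\mu_z+m\bar\lambda_z\big)+m\sum_z\big(\delta_{\xi^z}\otimes\bar\lambda_z^{\,Y}+\bar\lambda_z^{\,X}\otimes\bar\mu_z^{\,Y}\big).$$
*Positivity.* The events defining $\mu_1,\mu_2$ are disjoint from each other and from those defining $\lambda_1,\lambda_2$, since $X$ has one $\beta$ in the former and at least two in the latter. On the latter events, $m(\bar\lambda_1+\bar\lambda_2)=\frac m\ell(\lambda_1+\lambda_2)\le\frac{2m}\ell P\le P$. So $P'\ge0$. *Marginals.* For each $z$ we remove mass with $X$-marginal $m\delta_{\xi^z}+m\bar\lambda_z^{\,X}$ and $Y$-marginal $m\bar\mu_z^{\,Y}+m\bar\lambda_z^{\,Y}$, and add mass with the same two marginals. *Monotonicity.* In the first added term $Y\le(\alpha,\dots,\alpha)\le\xi^z$. In the second, $X_z=\beta\ge Y_z$, and $X_j\ge\alpha\ge Y_j$ for $j\ne z$.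

**Step 3.** *We symmetrize.* Under $P'$, $X=\xi^z$ forces $Y\le(\alpha,\dots,\alpha)$ almost surely: the mass with $Y_z>\alpha$ has been removed, the first added term has $Y\le(\alpha,\dots,\alpha)$, and the second has $X\ne\xi^1,\xi^2$. Now replace $P'|_{\{X\in\{\xi^1,\xi^2\}\}}$ by $\frac12(\delta_{\xi^1}+\delta_{\xi^2})\otimes(\text{its }Y\text{-marginal})$. Since $\xi^1$ and $\xi^2$ have equal $\kappa^n$-probability, the marginals are preserved; monotonicity is preserved because $(\alpha,\dots,\alpha)\le\xi^1,\xi^2$. The conditional laws of $Y$ given $\xi^1$ and given $\xi^2$ are now equal. $\square$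

**Conclusion of the proof of Theorem 2.** *We rerun Section 9 with the new kernel.* Realize the kernel of Lemma 12 as $Y=\psi_n(X,u)$ with $\psi_n(\xi^1,\cdot)=\psi_n(\xi^2,\cdot)$ and $\psi_n(X,u)\le X$ always, putting $\psi_n(X,u)=X$ if $\kappa^n(X)=0$. Likewise realize the single-site quantile coupling as $y=k(x,u)$ with $k(x,u)\le x$, putting $k(x,u)=x$ if $\kappa(x)=0$. Take $r$ such that (1) holds and Lemma 12 is valid for all $n\ge2r-1$. Sections 4–8 apply with this $\alpha,\beta$. On $\Omega_0$ define $y(v)=k(x(v),U_v')$ for $v\notin D$ and $y|_{B(c,r-1)}=\psi_n(X_c,U_c')$ for $c\in C$, with $B(c,r-1)$ ordered by labels, and put $\phi(x)=x$ off $\Omega_0$. As $a_c,b_c$ are the first two vertices of $B(c,r-1)$ in label order, the special contents are $\xi^1$ and $\xi^2$, and $\psi_n$ does not distinguish them. So $y=\Upsilon(\rho,U')$ again. With $U^*$ in place of $U'$, compare $y^*$ with $z(v)=k(x(v),U_v^*)$, which is i.i.d. of law $\iota$. As in Section 9, given $\mathcal G$ the two fields coincide off $D$ and depend there only on $x|_{V\setminus D}$ and $U^*|_{V\setminus D}$; on $D$, by Lemmas 6 and 12, each is i.i.d. of law $\iota$ independently of the values off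 $D$. Hence $\phi(x)\sim\iota^V$. The argument for $\Psi=U''$ is unchanged. $\blacksquare$

## 11. Two ends and leaves: proof of Theorem 3

**Part (a).** *We show that the only excluded tree is the line.* If there are at least three ends, apply Theorem 1. Let $T$ be an infinite tree of bounded degree without leaves and with fewer than three ends. All degrees are at least $2$, so $T$ contains a bi-infinite path. Suppose a vertex lies off this path. Walk from the nearest vertex of the path to it and continue without backtracking forever; this gives a ray that meets the path only in its starting point, hence a third end. So $T$ equals the path, that is, $T=\mathbb Z$. An $\mathrm{Aut}(\mathbb Z)$-equivariant thinning is $\mathbb Z$-equivariant, so by the background fact of Section 2, $H(\kappa)\ge H(\iota)$ is necessary. This fails for $\kappa(1)=\frac9{10}$, $\iota(1)=\frac12$, as computed in Section 3.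

**Part (b).** *We exhibit a tree with leaves, bounded degree and infinitely many ends for which a thinning fails to exist.* Attach two leaves to every vertex of the 3-regular tree. Fix one vertex, let $l_1,l_2$ be its leaves, and let $\gamma$ be the automorphism that swaps $l_1,l_2$ and fixes everything else. Let $\phi$ be an equivariant thinning from $\kappa$ to $\iota$, with $p=\kappa(1)$ and $q=\iota(1)$. For almost every $x$ with $x(l_1)=x(l_2)$ we have $\gamma x=x$, so $\phi(x)=\phi(\gamma x)=\gamma\phi(x)$, that is, $\phi(x)(l_1)=\phi(x)(l_2)$. Now let $\phi(x)(l_1)=1$ and $\phi(x)(l_2)=0$. Then $x(l_1)=1$ because $\phi(x)\le x$, and, up to a null set, $x(l_1)\ne x(l_2)$, so $x(l_2)=0$. Hence, up to a null set,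
$$\{\phi(x)(l_1)=1,\ \phi(x)(l_2)=0\}\subset\{x(l_1)=1,\ x(l_2)=0\},$$
and $q(1-q)\le p(1-p)$ is necessary. For $p=\frac9{10}$, $q=\frac12$ this would say $0.25\le0.09$. So no equivariant thinning exists for this pair. $\blacksquare$
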